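\title{Sums of $\mathbf{R}$-singular and $\mathbf{R}$-cosingular operators}

\begin{abstract}
An operator between Banach spaces is $\mathbf{R}$-singular if it is not an isomorphic embedding on any non-reflexive subspace, and $\mathbf{R}$-cosingular if its composition with a quotient map onto a non-reflexive space is never surjective. We show that neither class is stable under addition, so that neither is an operator ideal. The example lives on a separable space $X$ with $\dim X^{**}/X=1$, whose norm is the maximum of James-type norms built on oscillating, mutually incomparable Orlicz functions. We also show that the first class is stable under weakly compact perturbations, and that the second one is when the domain or the range space is separable.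
\end{abstract}

\section{Introduction}\label{sec:intro}

Operators are bounded linear maps between real or complex Banach spaces, $\mathcal{B}(X,Y)$ is the space of operators from $X$ to $Y$, and ``subspace'' means closed subspace. For a subspace $W$ of $Y$, let $Q_W\colon Y\to Y/W$ be the quotient map. An operator $S$ is \emph{bounded below} on a subspace $H$ if $\|Sx\|\ge c\|x\|$ for some $c>0$ and all $x\in H$, that is, if $S|_H$ is an isomorphic embedding. The letter $\mathbf{R}$ stands for the class of reflexive spaces.

\begin{definition}\label{def:classes}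
An operator $S\in\mathcal{B}(X,Y)$ is \emph{$\mathbf{R}$-singular}, written $S\in\mathbf{R}\mathcal{SS}$, if $S$ is not bounded below on any non-reflexive subspace of $X$. It is \emph{$\mathbf{R}$-cosingular}, written $S\in\mathbf{R}\mathcal{SC}$, if there is no subspace $W$ of $Y$ with $Y/W$ non-reflexive and $Q_WS$ surjective.
\end{definition}

Thus an $\mathbf{R}$-singular operator may preserve reflexive subspaces but no others, and an $\mathbf{R}$-cosingular operator may cover reflexive quotients but no others. An \emph{operator ideal} is a class $\mathcal{A}$ of operators that contains the finite-rank operators, satisfies $ASC\in\mathcal{A}$ whenever $S\in\mathcal{A}$ and the composition with operators $A$, $C$ is defined, and has each component $\mathcal{A}\cap\mathcal{B}(X,Y)$ closed under sums and scalar multiples. All of this except addition is elementary for our two classes.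

\begin{proposition}\label{prop:easy}
The classes $\mathbf{R}\mathcal{SS}$ and $\mathbf{R}\mathcal{SC}$ contain all weakly compact operators. If $S\in\mathcal{B}(X,Y)$ belongs to one of them, $A\in\mathcal{B}(Y,Y_1)$ and $C\in\mathcal{B}(X_1,X)$, then $ASC$ belongs to the same class.
\end{proposition}

\begin{proof}
Let $T\in\mathcal{B}(X,Y)$ be weakly compact, so that $T$ maps the unit ball onto a relatively weakly compact set. If $T$ is bounded below on $H$, this set contains a ball of the subspace $T(H)$; hence $T(H)$ is reflexive, and so is $H$. If $Q_WT$ is onto, the open mapping theorem puts a ball of $Y/W$ inside a relatively weakly compact set, so $Y/W$ is reflexive.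

If $ASC$ is bounded below on a non-reflexive $H$, then $C$ is bounded below on $H$, the image $C(H)$ is a non-reflexive subspace, and $S$ is bounded below on it. If $Q_WASC$ is onto a non-reflexive $Y_1/W$, let $W_0=\ker Q_WA$. Then $Q_WA$ is onto, so $Y/W_0$ is isomorphic to $Y_1/W$; and for $y\in Y$ there is $x$ with $Q_WASCx=Q_WAy$, that is, $SCx-y\in W_0$. So $Q_{W_0}S$ is onto a non-reflexive quotient.
\end{proof}

Whether the two classes are operator ideals is therefore the following problem, posed by Gonz\'alez and Mart\'inez-Abej\'on \cite{GM}.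

\begin{quote}
\emph{If $S,T\in\mathcal{B}(X,Y)$ are both in $\mathbf{R}\mathcal{SS}$, must $S+T$ be in $\mathbf{R}\mathcal{SS}$? If both are in $\mathbf{R}\mathcal{SC}$, must $S+T$ be in $\mathbf{R}\mathcal{SC}$?}
\end{quote}

There is a reason to guess that the answer is yes. Replacing ``non-reflexive'' by ``infinite-dimensional'' in the definition of $\mathbf{R}\mathcal{SS}$ gives the strictly singular operators, and these are stable under addition. Indeed, let $S$ and $T$ be strictly singular and suppose that $\|(S+T)x\|\ge c\|x\|$ on an infinite-dimensional $H$. Since $T$ is not bounded below on any finite-codimensional subspace of $H$, the standard inductive construction of basic sequences gives a normalized basic sequence $(x_n)$ in $H$ with basis constant at most $2$ and $\|Tx_n\|\le c\,2^{-n-3}$. The coefficients of a vector $x$ in its closed span are bounded by $4\|x\|$, so $\|Tx\|\le\frac c2\|x\|$ there, and $S$ is bounded below on that span, which is impossible. For $\mathbf{R}$-singular operators the same construction can be carried out inside a non-reflexive $H$,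 but nothing forces the span of $(x_n)$ to be non-reflexive. This gap cannot be closed, and the answer to both questions is no.

\begin{theorem}\label{thm:main}
Let $m\ge2$. There are a separable Banach space $X$ with $\dim X^{**}/X=1$, a Banach space $Y$, and operators $S_1,\dots,S_m\in\mathcal{B}(X,Y)$ with the following properties.
\begin{enumerate}
\item[(i)] For every $F\subsetneq\{1,\dots,m\}$ we have $\sum_{l\in F}S_l\in\mathbf{R}\mathcal{SS}$ and $\sum_{l\in F}S_l^*\in\mathbf{R}\mathcal{SC}$.
\item[(ii)] The operator $\sum_{l=1}^mS_l$ is an isometric embedding, and $\sum_{l=1}^mS_l^*$ maps $Y^*$ onto $X^*$.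
\end{enumerate}
\end{theorem}

The spaces $X$ and $X^*$ are non-reflexive. Taking $m=2$, and $H=X$ for the first class and $W=\{0\}\subset X^*$ for the second, we obtain the answer to the problem.

\begin{corollary}\label{cor:answer}
For $m=2$ we have $S_1,S_2\in\mathbf{R}\mathcal{SS}$ and $S_1+S_2\notin\mathbf{R}\mathcal{SS}$, while $S_1^*,S_2^*\in\mathbf{R}\mathcal{SC}$ and $S_1^*+S_2^*\notin\mathbf{R}\mathcal{SC}$. Neither $\mathbf{R}\mathcal{SS}$ nor $\mathbf{R}\mathcal{SC}$ is an operator ideal.
\end{corollary}

The failure already occurs for operators on a single space. A space $E$ is \emph{quasi-reflexive} if $\dim E^{**}/E<\infty$, and this dimension is its \emph{order}.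

\begin{theorem}\label{thm:endo}
There is a separable quasi-reflexive space $Z$ of order $3$ such that $\mathbf{R}\mathcal{SS}\cap\mathcal{B}(Z,Z)$ and $\mathbf{R}\mathcal{SC}\cap\mathcal{B}(Z^*,Z^*)$ are not closed under addition.
\end{theorem}

The argument for strictly singular operators does survive when one summand is weakly compact.

\begin{theorem}\label{thm:perturb}
Let $S,T\in\mathcal{B}(X,Y)$ with $T$ weakly compact.
\begin{enumerate}
\item[(1)] If $S\in\mathbf{R}\mathcal{SS}$, then $S+T\in\mathbf{R}\mathcal{SS}$.
\item[(2)] If $X$ or $Y$ is separable and $S\in\mathbf{R}\mathcal{SC}$, then $S+T\in\mathbf{R}\mathcal{SC}$.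
\end{enumerate}
\end{theorem}

So in every counterexample to the first question both summands fail to be weakly compact, and the same holds for the second question when $X$ or $Y$ is separable. We make no claim about part (2) without the separability assumption.

Section~\ref{sec:facts} collects the standard facts that we use. Section~\ref{sec:idea} explains the construction on a computation that can be done by hand. Sections~\ref{sec:orlicz} and~\ref{sec:james} build its two ingredients, Section~\ref{sec:proofs} proves Theorems~\ref{thm:main} and~\ref{thm:endo}, and Section~\ref{sec:wc}, which needs only Section~\ref{sec:facts}, proves Theorem~\ref{thm:perturb}. A reader interested only in Corollary~\ref{cor:answer} may take $m=2$ throughout.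

\section{Conventions and standard facts}\label{sec:facts}

The scalar field is $\mathbb{K}$. We write $B_E$ for the closed unit ball of $E$, $[\,\cdot\,]$ for closed linear span, and $W^\perp\subset E^*$ for the annihilator of $W\subset E$, and we regard $E$ as a subspace of $E^{**}$. For finite nonempty sets $I,J\subset\mathbb{N}$, $I<J$ means $\max I<\min J$. A \emph{convex block sequence} of a sequence $(x_n)$ is a sequence $u_k=\sum_{n\in D_k}\lambda_nx_n$, where $D_1<D_2<\cdots$ are finite sets, $\lambda_n\ge0$ and $\sum_{n\in D_k}\lambda_n=1$ for each $k$.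

\begin{enumerate}
\item[(F1)] \emph{Subspaces and quotients.} For a subspace $W$ of $E$, the map $Q_W^*$ is an isometry of $(E/W)^*$ onto $W^\perp$; under this identification $(Q_WR)^*=R^*|_{W^\perp}$ for every operator $R$ into $E$. If $j\colon H\to E$ is the inclusion of a subspace, then $j^{**}$ is a weak*-continuous isometry of $H^{**}$ onto $H^{\perp\perp}$, and $H^{\perp\perp}\cap E=H$.
\item[(F2)] \emph{Adjoints.} An operator $R$ is onto if and only if $R^*$ is bounded below, and $R$ is bounded below if and only if $R^*$ is onto.
\item[(F3)] \emph{Reflexivity.} The space $E$ is reflexive if and only if $E^*$ is, and (Eberlein--\v{S}mulian) if and only if every bounded sequence in $E$ has a weakly convergent subsequence. If a subspace of finite codimension in $E$ is reflexive, so is $E$.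
\item[(F4)] \emph{Weak* topology.} The ball $B_E$ is weak* dense in $B_{E^{**}}$ (Goldstine). The ball $B_{E^*}$ is weak* compact, and weak* metrizable if $E$ is separable.
\item[(F5)] \emph{Mazur's theorem.} If $x_n\to x$ weakly and $\varepsilon_k>0$, there is a convex block sequence $(u_k)$ of $(x_n)$ with $\|u_k-x\|\le\varepsilon_k$ for all $k$. (The point $x$ lies in the norm-closed convex hull of every tail of the sequence; choose the blocks one after the other.)
\item[(F6)] \emph{Weakly compact operators.} An operator $T\in\mathcal{B}(X,Y)$ is weakly compact if and only if $T^{**}(X^{**})\subset Y$, and if and only if $(Tx_n)$ has a weakly convergent subsequence for every bounded sequence $(x_n)$.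
\end{enumerate}

\section{James-type norms and the main idea}\label{sec:idea}

\subsection{Reduction to two norms}\label{sub:reduction}
Suppose that $S_1,S_2\in\mathbf{R}\mathcal{SS}$ and that $S_1+S_2$ is bounded below on a non-reflexive $H$. Then $\max(\|S_1x\|,\|S_2x\|)$ is equivalent to the norm of $H$, while neither seminorm $\|S_lx\|$ alone is equivalent to the norm on any non-reflexive subspace of $H$. Conversely, let $X$ be a non-reflexive space whose norm is the maximum of two norms $|\cdot|_1$ and $|\cdot|_2$, neither of which is equivalent to the norm of $X$ on a non-reflexive subspace. Let $A_l$ be the completion of $(X,|\cdot|_l)$, let $Y=A_1\oplus A_2$ with the maximum norm, and put $S_1x=(x,0)$, $S_2x=(0,x)$. Then $S_1,S_2\in\mathbf{R}\mathcal{SS}$ and $S_1+S_2$ is an isometric embedding.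

So we look for two norms that take turns: inside \emph{every} non-reflexive subspace there must be vectors for which the first is much larger than the second, and vectors for which the second is much larger than the first. The difficulty is the quantifier, since we must know something about all non-reflexive subspaces at once. This is why we want $\dim X^{**}/X=1$. If $X^{**}=X\oplus\mathbb{K}\xi$ and $\xi$ is the weak* limit of a basis $(e_n)$, then a subspace can fail to be reflexive in only one direction, that of $\xi$, and we shall see that it must then almost contain differences of convex blocks of $(e_n)$. On such differences the norms below can be computed.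

\subsection{The norms}
Let $c_{00}$ be the space of finitely supported scalar sequences, with unit vectors $e_n$.

\begin{definition}\label{def:admissible}
A function $M\colon[0,\infty)\to[0,\infty)$ is \emph{admissible} if it is convex, $M(1)=1$, and
\begin{equation}\label{eq:scaling}
c^4M(t)\le M(ct)\le c^2M(t)\qquad(0<c\le1,\ t\ge0).
\end{equation}
\end{definition}

The powers $t^p$ with $2\le p\le4$ are admissible. Condition \eqref{eq:scaling} gives $M(0)=0$, $c^4\le M(c)\le c^2$ for $c\le1$ and $M(t)\ge t^2$ for $t\ge1$, and it makes $M$ continuous and strictly increasing. The left inequality also reads $M(ct)\le c^4M(t)$ for $c\ge1$. The \emph{Orlicz norm} of $a=(a_k)\in c_{00}$ is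
\[
\|a\|_M=\inf\Big\{r>0:\ \sum_kM(|a_k|/r)\le1\Big\},
\]
the Minkowski functional of the convex balanced set $\{a:\sum_kM(|a_k|)\le1\}$. By continuity and monotonicity of $M$, for $r>0$,
\begin{equation}\label{eq:lux}
\|a\|_M\le r\iff\sum_kM(|a_k|/r)\le1 .
\end{equation}
The norm $\|a\|_M$ is unchanged by permuting coordinates or inserting zeros, it is monotone in $(|a_k|)$, and $\|e_k\|_M=1$ because $M(1)=1$. Hence
\begin{equation}\label{eq:sandwich}
\max_k|a_k|\le\|a\|_M\le\sum_k|a_k| .
\end{equation}
For $M(t)=t^p$ it is the $\ell_p$ norm.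

An \emph{interval} is a finite nonempty interval of $\mathbb{N}$. For $x=(x(i))\in c_{00}$ and $I\subset\mathbb{N}$ put $x(I)=\sum_{i\in I}x(i)$. The \emph{James-type norm} associated with $M$ is
\[
|x|_M=\sup\big\{\|(x(I_j))_{j=1}^r\|_M:\ r\ge1,\ I_1<\dots<I_r\text{ intervals}\big\}.
\]
It is a supremum of seminorms, and \eqref{eq:sandwich} gives $\max_i|x(i)|\le|x|_M\le\sum_i|x(i)|$; in particular $|e_n|_M=1$. For a finite nonempty family $\mathcal{M}$ of admissible functions, let $J(\mathcal{M})$ be the completion of $c_{00}$ under
\[
\|x\|=\max_{M\in\mathcal{M}}|x|_M ,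
\]
and write $J(M)$ for $J(\{M\})$. A single long interval shows that $|\sum_ix(i)|\le\|x\|$, so convex combinations of the $e_n$ have norm $1$, however far out and spread they are. This is the source of non-reflexivity.

\subsection{A computation by hand}
\begin{example}\label{ex:alternating}
Let $x=\sum_{k=1}^na_k(e_{2k-1}-e_{2k})$. We claim that $\|a\|_M\le|x|_M\le2\|a\|_M$. The singletons $\{2k-1\}$ give the lower bound. For the upper bound, let $\sigma_0=0$ and $\sigma_i=x([1,i])$; then $\sigma_{2k-1}=a_k$ for $k\le n$, and all other $\sigma_i$ vanish. If $I_j=[p_j,q_j]$ are successive intervals, then $x(I_j)=\sigma_{q_j}-\sigma_{p_j-1}$. The $q_j$ are distinct, so $(\sigma_{q_j})_j$ lists some of the $a_k$, each at most once, and zeros; thus $\|(\sigma_{q_j})_j\|_M\le\|a\|_M$. The numbers $p_j-1$ are distinct as well, so $\|(\sigma_{p_j-1})_j\|_M\le\|a\|_M$, and the triangle inequality gives the claim.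
\end{example}

So on differences of basis vectors the James-type norm reproduces the Orlicz norm, and the task of separating $|\cdot|_{M_1}$ from $|\cdot|_{M_2}$ becomes that of separating $\|\cdot\|_{M_1}$ from $\|\cdot\|_{M_2}$. Try $M_1(t)=t^{5/2}$ and $M_2(t)=t^{7/2}$. For $x_n=\sum_{k=1}^n(e_{2k-1}-e_{2k})$ the example gives
\[
|x_n|_{M_1}\ge n^{2/5},\qquad|x_n|_{M_2}\le2n^{2/7},
\]
so the second norm is negligible against the first on $x_n$ for large $n$. That is half of what we want. The other half fails completely: the $\ell_{7/2}$ norm is at most the $\ell_{5/2}$ norm, so $|\cdot|_{M_2}\le|\cdot|_{M_1}$, and $S_1$ is an isometric embedding.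

The repair comes from noting how little of $M$ was used. If $\mathbf{1}_n=e_1+\dots+e_n$, then $\|\mathbf{1}_n\|_M=1/t$, where $t$ solves $nM(t)=1$; only the size of $M$ at the single scale $t$ matters. We may therefore let $M_1$ be of size $t^{5/2}$ and $M_2$ of size $t^{7/2}$ along one sequence of scales $t\to0$, and the other way around along another sequence. Three things remain to be done: construct such functions (Section~\ref{sec:orlicz}); extend Example~\ref{ex:alternating} from $e_{2k-1}-e_{2k}$ to differences of convex blocks and compute $J(\mathcal{M})^{**}$ (Section~\ref{sec:james}); and find such differences in every non-reflexive subspace (Section~\ref{sec:proofs}).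

\section{Oscillating Orlicz functions}\label{sec:orlicz}

Write $t=e^{-s}$ and $M(t)=e^{-\varphi(s)}$. The power $t^p$ corresponds to $\varphi(s)=ps$, and \eqref{eq:scaling} says that $2h\le\varphi(s+h)-\varphi(s)\le4h$ for $h\ge0$. A function $\varphi$ with slopes in $[2,4]$ need not produce a convex $M$, but convexity can be restored at the cost of a factor $2$.

\begin{lemma}\label{lem:convexify}
Let $\varphi\colon\mathbb{R}\to\mathbb{R}$ be differentiable with $\varphi(0)=0$ and $2\le\varphi'\le4$. There is an admissible $M$ with $\frac12e^{-\varphi(s)}\le M(e^{-s})\le2e^{-\varphi(s)}$ for all $s\in\mathbb{R}$.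
\end{lemma}

\begin{proof}
Let $N(t)=\exp(-\varphi(-\log t))$ for $t>0$ and $N(0)=0$. Then $N(1)=1$, and the mean value theorem with $s=-\log t$, $h=\log(1/c)$ shows that $N$ satisfies \eqref{eq:scaling}. In particular $N(cu)/(cu)\le cN(u)/u$, so $N(u)/u$ is nondecreasing, and
\[
\tilde M(t)=\int_0^tN(u)\,\frac{du}{u}=\int_0^1N(\tau t)\,\frac{d\tau}{\tau}
\]
is convex. Applying \eqref{eq:scaling} for $N$ inside the second integral shows that $\tilde M$ satisfies \eqref{eq:scaling}, and also, since $\int_0^1\tau^3\,d\tau=\frac14$ and $\int_0^1\tau\,d\tau=\frac12$, that $\frac14N\le\tilde M\le\frac12N$. Thus $\tilde M(1)\in[\frac14,\frac12]$, and $M=\tilde M/\tilde M(1)$ is admissible with $\frac12N\le M\le2N$.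
\end{proof}

We want $\varphi(s)=s\,p(s)$ with an exponent $p(s)$ that keeps oscillating as $s\to\infty$. Since $\varphi'=p+sp'$, the product $sp'(s)$ must stay bounded, which suggests taking $p$ periodic in $\log s$. Fix $m\ge2$ and put, for $l=1,\dots,m$ and $s\in\mathbb{R}$,
\[
\varphi_l(s)=3s+\tfrac12\,s\sin\theta_l(s),\qquad\theta_l(s)=\log(1+|s|)+\frac{2\pi l}{m}.
\]
Then
\[
\varphi_l'(s)=3+\frac12\Big[\sin\theta_l(s)+\frac{|s|}{1+|s|}\cos\theta_l(s)\Big]\in[2,4];
\]
at $s=0$ the formula holds because $\varphi_l(s)/s\to3+\frac12\sin\theta_l(0)$. Let $M_1,\dots,M_m$ be the admissible functions given by Lemma~\ref{lem:convexify}. The exponents $3+\frac12\sin\theta_l(s)$ move between $\frac52$ and $\frac72$, out of phase, and each of them is in turn the only one equal to $\frac52$. For $m=2$ they are $3\mp\frac12\sin\log(1+|s|)$: when one equals $\frac52$, the other equals $\frac72$.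

\begin{lemma}\label{lem:incomparable}
For every $i\in\{1,\dots,m\}$ and $\eta>0$ there is $a\in c_{00}$ with $\|a\|_{M_i}=1$ and $\|a\|_{M_l}\le\eta$ for all $l\ne i$.
\end{lemma}

\begin{proof}
Let $\gamma=\frac12(1-\cos\frac{2\pi}m)>0$. There are arbitrarily large $s$ with $\sin\theta_i(s)=-1$. For such $s$ we have $\varphi_i(s)=\frac52s$, and for $l\ne i$ we have $\sin\theta_l(s)=-\cos\frac{2\pi(l-i)}m\ge-\cos\frac{2\pi}m$, so that $\varphi_l(s)\ge(\frac52+\gamma)s$. With $t=e^{-s}$,
\[
M_i(t)\ge\tfrac12t^{5/2},\qquad M_l(t)\le2t^{5/2+\gamma}\quad(l\ne i).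
\]
Let $n=\lceil2t^{-5/2}\rceil$; then $n\le4t^{-5/2}$ since $t\le1$. From $nM_i(t)\ge1$ and strict monotonicity we get $nM_i(1/r)>1$ for $r<1/t$, so $\|\mathbf{1}_n\|_{M_i}\ge1/t$. Let $c=(8t^\gamma)^{-1/4}$, which is at least $1$ for small $t$. For $l\ne i$,
\[
nM_l(ct)\le nc^4M_l(t)\le4t^{-5/2}\cdot c^4\cdot2t^{5/2+\gamma}=1,
\]
so $\|\mathbf{1}_n\|_{M_l}\le1/(ct)$ by \eqref{eq:lux}. The vector $a=\mathbf{1}_n/\|\mathbf{1}_n\|_{M_i}$ has $\|a\|_{M_l}\le1/c=(8t^\gamma)^{1/4}$, which is at most $\eta$ when $s$ is large enough.
\end{proof}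

\section{The spaces $J(\mathcal{M})$ and their biduals}\label{sec:james}

In this section $\mathcal{M}$ is any finite nonempty family of admissible functions and $E=J(\mathcal{M})$. Let $P_n$ be the projection of $c_{00}$ onto the first $n$ coordinates. Since $(P_nx)(I)=x(I\cap[1,n])$ and $(x-P_nx)(I)=x(I\cap(n,\infty))$, and these intersections are intervals or empty, we have $\|P_nx\|\le\|x\|$ and $\|x-P_nx\|\le\|x\|$. The $P_n$ extend to $E$, and $P_nx\to x$ for all $x\in E$ because this holds on the dense set $c_{00}$. Thus $(e_n)$ is a Schauder basis of $E$; let $e_n^*$ be its coordinate functionals. The \emph{summing functional} $f(x)=\sum_ix(i)$ extends to $f\in E^*$ with $\|f\|\le1$.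

The basic observation is that a block with $f(w)=0$ is invisible to an interval that swallows it whole. So an interval sees at most two blocks of a sum of such blocks, those at its endpoints.

\begin{lemma}\label{lem:blocks}
\begin{enumerate}
\item[(i)] Let $G_1<\dots<G_n$ be intervals and $w_k\in c_{00}$ with $\operatorname{supp}w_k\subset G_k$, $f(w_k)=0$ and $\|w_k\|\le1$. Then $\|\sum_{k=1}^nw_k\|\le2n^{1/2}$.
\item[(ii)] Let $(u_k)$ be a convex block sequence of $(e_n)$ and $d_k=u_{2k-1}-u_{2k}$. Then for every admissible $M$ and every $a\in c_{00}$,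
\[
\|a\|_M\le\Big|\sum_ka_kd_k\Big|_M\le4\|a\|_M .
\]
\end{enumerate}
\end{lemma}

\begin{proof}
We treat both parts together at first. In (i) put $a_k=1$. In (ii), with $u_k=\sum_{n\in D_k}\lambda_ne_n$, put $w_k=d_k$ and $G_k=[\min D_{2k-1},\max D_{2k}]$; these intervals are successive and $f(w_k)=1-1=0$. Let $x=\sum_ka_kw_k$ and let $I_1<\dots<I_r$ be intervals.

If $G_k\cap I_j=\emptyset$ or $G_k\subset I_j$, then $w_k(I_j)=0$. Otherwise $G_k$ contains a point of $I_j$ and a point to the left or to the right of $I_j$, so it contains $\min I_j$ or $\max I_j$. Put $\alpha_j=a_kw_k(I_j)$ if $\min I_j\in G_k$, and $\alpha_j=0$ if there is no such $k$. Put $\beta_j=a_kw_k(I_j)$ if $\max I_j\in G_k$ and $\min I_j\notin G_k$, and $\beta_j=0$ if there is no such $k$. Then $x(I_j)=\alpha_j+\beta_j$, so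
\begin{equation}\label{eq:split}
\|(x(I_j))_j\|_M\le\|(\alpha_j)_j\|_M+\|(\beta_j)_j\|_M .
\end{equation}
Let $(\gamma_j)$ be either of the two sequences on the right. All we use is that each $\gamma_j$ is $0$ or equals $a_kw_k(I_j)$ for one $k$, so that $M(|\gamma_j|/\rho)\le\sum_kM(|a_kw_k(I_j)|/\rho)$ for $\rho>0$.

(i) Let $M\in\mathcal{M}$. Since $|w_k|_M\le1$, \eqref{eq:lux} gives $\sum_jM(|w_k(I_j)|)\le1$ for each $k$. By the right inequality in \eqref{eq:scaling} with $c=n^{-1/2}$,
\[
\sum_jM(|\gamma_j|n^{-1/2})\le\frac1n\sum_{k=1}^n\sum_jM(|w_k(I_j)|)\le1 .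
\]
Hence $\|(\gamma_j)\|_M\le n^{1/2}$, and \eqref{eq:split} gives $|x|_M\le2n^{1/2}$.

(ii) The numbers $u_{2k-1}(I_j)$ and $u_{2k}(I_j)$ lie in $[0,1]$, and each family sums over $j$ to at most $1$. So $|w_k(I_j)|\le1$ and $\sum_j|w_k(I_j)|\le2$. Let $\rho=\|a\|_M>0$. Convexity and $M(0)=0$ give $M(\lambda t)\le\lambda M(t)$ for $0\le\lambda\le1$, hence
\[
\sum_jM(|\gamma_j|/\rho)\le\sum_k\sum_j|w_k(I_j)|\,M(|a_k|/\rho)\le2\sum_kM(|a_k|/\rho)\le2 .
\]
Therefore $\sum_jM(|\gamma_j|/2\rho)\le1$, that is, $\|(\gamma_j)\|_M\le2\rho$, and \eqref{eq:split} gives the upper bound. For the lower bound use the successive intervals $[\min D_{2k-1},\max D_{2k-1}]$; on the $k$-th one $x$ sums to $a_k$.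
\end{proof}

A basis $(e_n)$ is \emph{boundedly complete} if $\sum_it_ie_i$ converges whenever its partial sums are bounded.

\begin{proposition}\label{prop:bidual}
We have $E^*=[f,e_1^*,e_2^*,\dots]$. The sequence $(e_n)$ converges weak* in $E^{**}$ to an element $\xi\notin E$, and $E^{**}=E\oplus\mathbb{K}\xi$. In particular $E^*$ is separable, and $E$ and $E^*$ are non-reflexive.
\end{proposition}

\begin{proof}
\emph{Step 1: the dual.} Let $g\in E^*$ and $E_n=[e_i:i>n]$. We show that far out $g$ is almost a multiple of $f$. Let $\rho_n$ be the supremum of $|g(w)|$ over finitely supported $w\in E_n$ with $f(w)=0$ and $\|w\|\le1$. The sequence $(\rho_n)$ is nonincreasing. Suppose $\rho_n\ge\rho>0$ for all $n$. Then we can choose $w_1,w_2,\dots$ with successive finite supports, $f(w_k)=0$, $\|w_k\|\le1$ and, after multiplying by unimodular scalars, $g(w_k)\ge\rho/2$. Lemma~\ref{lem:blocks}(i) gives $n\rho/2\le g(\sum_{k\le n}w_k)\le2\|g\|n^{1/2}$ for all $n$, which is absurd. So $\rho_n\to0$.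

Finitely supported vectors are dense in $E_n\cap\ker f$: if $w$ lies in this subspace, so do the vectors $P_kw-f(P_kw)e_{n+1}$, and they converge to $w$. Hence $g$ has norm $\rho_n$ on $E_n\cap\ker f$. By the Hahn--Banach theorem this restriction extends to a functional $\tilde g$ on $E_n$ of norm $\rho_n$, and $g-\tilde g$ vanishes on the kernel of $f|_{E_n}$, so $g-\tilde g=c_nf$ on $E_n$ for a scalar $c_n$. Write
\[
g=c_nf+(g-c_nf)P_n+(g-c_nf)(\mathrm{Id}-P_n).
\]
The second term lies in the span of $e_1^*,\dots,e_n^*$. The third has norm at most $\rho_n$, since $\mathrm{Id}-P_n$ maps $B_E$ into $B_{E_n}$. Letting $n\to\infty$ gives $g\in[f,e_1^*,e_2^*,\dots]$.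

\emph{Step 2: the basis is boundedly complete.} Suppose that $\|\sum_{i\le n}t_ie_i\|\le K$ for all $n$ and that the partial sums are not Cauchy. Then there are $\varepsilon\in(0,K)$ and $p_1<q_1\le p_2<q_2\le\cdots$ such that $b_k=\sum_{p_k<i\le q_k}t_ie_i$ has $\|b_k\|>\varepsilon$. As $\mathcal{M}$ is finite, after discarding some $k$ there is one $M\in\mathcal{M}$ with $|b_k|_M>\varepsilon$ for all $k$. By \eqref{eq:lux} there is a finite family $\mathcal{I}_k$ of successive intervals with $\sum_{I\in\mathcal{I}_k}M(|b_k(I)|/\varepsilon)>1$, and intersecting with $(p_k,q_k]$ we may assume that they lie in $(p_k,q_k]$. Test $\sum_{i\le q_n}t_ie_i$, which has $|\cdot|_M\le K$, against $\bigcup_{k\le n}\mathcal{I}_k$. By the left inequality in \eqref{eq:scaling} with $c=\varepsilon/K$,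
\[
1\ge\sum_{k\le n}\sum_{I\in\mathcal{I}_k}M(|b_k(I)|/K)\ge\Big(\frac\varepsilon K\Big)^4\sum_{k\le n}\sum_{I\in\mathcal{I}_k}M(|b_k(I)|/\varepsilon)\ge n\Big(\frac\varepsilon K\Big)^4
\]
for all $n$, a contradiction.

\emph{Step 3: the bidual.} We have $f(e_n)=1$ and $e_j^*(e_n)\to0$ for each $j$. So $g(e_n)$ converges for $g$ in a dense subset of $E^*$ by Step 1, hence for all $g$ because $(e_n)$ is bounded. The limit defines $\xi\in E^{**}$ with $\xi(f)=1$ and $\xi(e_j^*)=0$ for all $j$. An element of $E$ with vanishing coordinates is $0$, so $\xi\notin E$. By Step 1, an element of $E^{**}$ that annihilates all $e_j^*$ is determined by its value at $f$, so it is a multiple of $\xi$. Now let $x^{**}\in E^{**}$. Then $\|\sum_{i\le n}x^{**}(e_i^*)e_i\|=\|P_n^{**}x^{**}\|\le\|x^{**}\|$, so $x=\sum_ix^{**}(e_i^*)e_i$ converges in $E$ by Step 2. The difference $x^{**}-x$ annihilates all $e_j^*$, hence lies in $\mathbb{K}\xi$. Finally $E^*$ is non-reflexive by (F3).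
\end{proof}

\begin{remark}\label{rem:scaling}
The right inequality in \eqref{eq:scaling} entered through Lemma~\ref{lem:blocks}(i) in Step 1, the left one in Step 2, and some condition of each kind is needed. For $M(t)=t$ the James-type norm is the $\ell_1$ norm, whose dual is not separable. If the Orlicz norm is replaced by $\max_k|a_k|$, the norm becomes $\sup_I|x(I)|$, and the partial sums of $\sum_i(-1)^ie_i$ have norm $1$ but do not converge.
\end{remark}

\section{The singular and cosingular operators}\label{sec:proofs}

\subsection{Non-reflexive subspaces}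
We first make precise the claim that all non-reflexive subspaces of $J(\mathcal{M})$ look alike.

\begin{lemma}\label{lem:subspace}
Let $H$ be a non-reflexive subspace of $E=J(\mathcal{M})$. There are a convex block sequence $(u_k)$ of $(e_n)$ and vectors $y_k\in H$ such that $d_k=u_{2k-1}-u_{2k}$ satisfies $\sum_k\|y_k-d_k\|\le1$.
\end{lemma}

\begin{proof}
By (F1), non-reflexivity of $H$ means $H^{\perp\perp}\ne H=H^{\perp\perp}\cap E$, so $H^{\perp\perp}$ has an element outside $E$. By Proposition~\ref{prop:bidual} it has, after scaling, the form $x+\xi$ with $x\in E$. By (F1) and Goldstine's theorem, $x+\xi$ lies in the weak* closure in $E^{**}$ of a ball of $H$. Since $E^*$ is separable, (F4) gives a bounded sequence $(z_n)$ in $H$ with $z_n\to x+\xi$ weak*. As $e_n\to\xi$ weak*, the sequence $(z_n-e_n)$ lies in $E$ and converges weakly to $x$. By (F5) there are $D_1<D_2<\cdots$ and convex coefficients such that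
\[
\|v_k-u_k-x\|\le2^{-k},\qquad\text{where}\quad v_k=\sum_{n\in D_k}\lambda_nz_n\in H,\quad u_k=\sum_{n\in D_k}\lambda_ne_n .
\]
We know nothing about $x$, but it cancels in differences: $y_k=v_{2k-1}-v_{2k}\in H$ has $\|y_k-d_k\|\le2^{-(2k-1)}+2^{-2k}$, and these bounds add up to $1$.
\end{proof}

Now fix $m\ge2$, let $M_1,\dots,M_m$ be the functions of Section~\ref{sec:orlicz}, and put
\[
X=J(\{M_1,\dots,M_m\}),\qquad A_l=J(M_l),\qquad Y=A_1\oplus\dots\oplus A_m
\]
with the maximum norm on $Y$. The identity of $c_{00}$ extends to an operator $i_l\colon X\to A_l$ of norm one, and we write $|x|_l=\|i_lx\|$ for $x\in X$; on $c_{00}$ this is $|x|_{M_l}$. Let $S_l\colon X\to Y$ be $i_l$ followed by the inclusion of $A_l$ in $Y$, and let $S_F=\sum_{l\in F}S_l$. For $F\ne\emptyset$ and $x\in X$,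
\begin{equation}\label{eq:SF}
\|S_Fx\|=\max_{l\in F}|x|_l\le\|x\|,\qquad\|S_{\{1,\dots,m\}}x\|=\|x\| ,
\end{equation}
the last equality by density of $c_{00}$.

\begin{proposition}\label{prop:singular}
If $F\subsetneq\{1,\dots,m\}$, then $S_F\in\mathbf{R}\mathcal{SS}$.
\end{proposition}

\begin{proof}
The operator $S_\emptyset=0$ is bounded below only on $\{0\}$, so let $F\ne\emptyset$ and fix $i\notin F$. Let $H\subset X$ be non-reflexive, with $y_k$, $d_k$ as in Lemma~\ref{lem:subspace}. Given $\eta\in(0,1)$, take $a$ from Lemma~\ref{lem:incomparable}, so that $\|a\|_{M_i}=1$ and $\|a\|_{M_l}\le\eta$ for $l\in F$. Put $y=\sum_ka_ky_k\in H$ and $d=\sum_ka_kd_k$. The error $\sum_k\|y_k-d_k\|$ is only bounded by $1$, but the coefficients are small: \eqref{eq:sandwich} for some $l\in F$ gives $\max_k|a_k|\le\eta$, and so $\|y-d\|\le\eta$. By Lemma~\ref{lem:blocks}(ii) and \eqref{eq:SF},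
\[
\|y\|\ge|d|_i-\eta\ge1-\eta,\qquad\|S_Fy\|\le\max_{l\in F}|d|_l+\eta\le5\eta .
\]
If $\|S_Fz\|\ge c\|z\|$ on $H$, then $c(1-\eta)\le5\eta$ for all $\eta\in(0,1)$, so $c\le0$.
\end{proof}

\begin{remark}\label{rem:nosmall}
This locates the failure of the argument for strictly singular operators. For each $l$ and each non-reflexive $H\subset X$ we have $\|S_l|_H\|=1$: otherwise $|x|_l<\|x\|$ for $0\ne x\in H$, so by \eqref{eq:SF} the operator $S_F$ with $F=\{1,\dots,m\}\setminus\{l\}$ would be isometric on $H$, against Proposition~\ref{prop:singular}. Thus $S_l$ is neither bounded below nor of small norm on any non-reflexive subspace.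
\end{remark}

\subsection{Duality}
To treat the cosingular class we pass to adjoints. A surjection $Q_WR^*$ makes $R^{**}$ bounded below on a subspace of the bidual, whereas $\mathbf{R}$-singularity of $R$ only concerns subspaces of the space itself. Quasi-reflexivity bridges the two.

\begin{lemma}\label{lem:duality}
If $E$ is quasi-reflexive and $R\in\mathcal{B}(E,Y_1)$ is in $\mathbf{R}\mathcal{SS}$, then $R^*\in\mathcal{B}(Y_1^*,E^*)$ is in $\mathbf{R}\mathcal{SC}$.
\end{lemma}

\begin{proof}
Suppose that $W\subset E^*$ is a subspace with $E^*/W$ non-reflexive and $Q_WR^*$ onto. By (F1) and (F2), $R^{**}$ is bounded below on $W^\perp\subset E^{**}$, and $W^\perp$, being isometric to $(E^*/W)^*$, is non-reflexive by (F3). The subspace $H=W^\perp\cap E$ has finite codimension in $W^\perp$, because $W^\perp/H$ maps injectively into $E^{**}/E$. So $H$ is non-reflexive by (F3). Since $R^{**}$ extends $R$, the operator $R$ is bounded below on $H$, a contradiction.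
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The space $X$ has a basis, so it is separable, and $\dim X^{**}/X=1$ by Proposition~\ref{prop:bidual}. For $F\subsetneq\{1,\dots,m\}$, Proposition~\ref{prop:singular} gives $S_F\in\mathbf{R}\mathcal{SS}$, and Lemma~\ref{lem:duality} gives $\sum_{l\in F}S_l^*=S_F^*\in\mathbf{R}\mathcal{SC}$. By \eqref{eq:SF} the full sum is an isometric embedding, and its adjoint is onto $X^*$ by (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:endo}]
Take $m=2$ and $Z=X\oplus Y=X\oplus A_1\oplus A_2$ with the maximum norm. Proposition~\ref{prop:bidual} applies to each of the three summands, so each is separable and quasi-reflexive of order $1$, and $Z$ is separable and quasi-reflexive of order $3$. Define $\hat S_l\in\mathcal{B}(Z,Z)$ by $\hat S_l(x,y)=(0,S_lx)$. This is $S_l$ composed with the projection $Z\to X$ and the inclusion $Y\to Z$, so $\hat S_l\in\mathbf{R}\mathcal{SS}$ by Propositions~\ref{prop:easy} and~\ref{prop:singular}, and then $\hat S_l^*\in\mathbf{R}\mathcal{SC}$ by Lemma~\ref{lem:duality}. On the other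 hand, $\hat S_1+\hat S_2$ is isometric on the non-reflexive subspace $X\oplus0$, so it is not in $\mathbf{R}\mathcal{SS}$. For the adjoint, identify $Z^*$ with $X^*\oplus Y^*$; then $(\hat S_1+\hat S_2)^*(x^*,y^*)=((S_1+S_2)^*y^*,0)$. Followed by the quotient map with kernel $0\oplus Y^*$, this operator is onto the non-reflexive space $X^*$, by Theorem~\ref{thm:main}(ii). So $\hat S_1^*+\hat S_2^*\notin\mathbf{R}\mathcal{SC}$.
\end{proof}

\section{Weakly compact perturbations}\label{sec:wc}

\subsection{The singular case}
We need a non-reflexive subspace on which the weakly compact operator $T$ has small norm. Mazur's theorem makes $T$ small on differences of convex blocks, so we want a certificate of non-reflexivity that survives convex blocking. The following triangular system of James \cite{James} is one; we include a proof. It uses \emph{Helly's theorem}: if $\psi_1,\dots,\psi_n\in E^*$, $c_1,\dots,c_n\in\mathbb{K}$ and $\mu\ge0$ satisfy $|\sum_k\lambda_kc_k|\le\mu\|\sum_k\lambda_k\psi_k\|$ for all scalars $\lambda_k$, then for every $\mu'>\mu$ there is $x\in E$ with $\|x\|\le\mu'$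 and $\psi_k(x)=c_k$ for all $k$.

\begin{lemma}\label{lem:james}
If $H$ is non-reflexive, there are $\theta\in(0,1)$, $z_n\in B_H$ and $f_n\in B_{H^*}$ such that $f_k(z_n)=\theta$ for $k\le n$ and $f_k(z_n)=0$ for $k>n$.
\end{lemma}

\begin{proof}
Fix $\theta\in(0,1)$. By Riesz's lemma there is a norm-one element of $H^{**}$ at distance greater than $\theta$ from the proper subspace $H$. Shrinking it slightly we get $\zeta\in H^{**}$ with $\|\zeta\|<1$ and $\delta=\operatorname{dist}(\zeta,H)>\theta$. Choose $f_1,z_1,f_2,z_2,\dots$ in turn. Given $z_1,\dots,z_{n-1}$, we have $|\lambda|\theta\le(\theta/\delta)\|\lambda\zeta+\sum_{k<n}\lambda_kz_k\|$ with $\theta/\delta<1$, so Helly's theorem in $H^*$ gives $f_n\in B_{H^*}$ with $\zeta(f_n)=\theta$ and $f_n(z_k)=0$ for $k<n$. Given $f_1,\dots,f_n$, we have $|\sum_k\lambda_k\theta|=|\zeta(\sum_k\lambda_kf_k)|\le\|\zeta\|\,\|\sum_k\lambda_kf_k\|$ with $\|\zeta\|<1$, so Helly's theorem in $H$ gives $z_n\in B_H$ with $f_k(z_n)=\theta$ for $k\le n$.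
\end{proof}

\begin{lemma}\label{lem:small}
Let $H$ be non-reflexive, $T\in\mathcal{B}(H,Y)$ weakly compact and $\varepsilon>0$. There is a non-reflexive subspace $H_0\subset H$ with $\|T|_{H_0}\|\le\varepsilon$.
\end{lemma}

\begin{proof}
Take $\theta$, $z_n$, $f_n$ from Lemma~\ref{lem:james}. The triangular relations persist if we pass to the same subsequence of indices in both sequences, so by (F6) we may assume that $Tz_n\to y$ weakly. By (F5) there is a convex block sequence $u_k=\sum_{n\in D_k}\lambda_nz_n\in B_H$ with $\|Tu_k-y\|\le\theta\varepsilon2^{-k-1}$. Let $g_k=f_{\min D_k}$. If $k\le n$ then $\min D_k\le j$ for all $j\in D_n$, and if $k>n$ then $\min D_k>j$ for all $j\in D_n$. Hence $g_k(u_n)=\theta$ for $k\le n$ and $g_k(u_n)=0$ for $k>n$.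

Let $d_n=u_{n+1}-u_n$ and $H_0=[d_n:n\ge1]$. Then $\|Td_n\|\le\theta\varepsilon2^{-n}$, and $g_{n+1}(d_j)$ equals $0-0$ for $j<n$, $\theta-0$ for $j=n$, and $\theta-\theta$ for $j>n$. So every $z$ in the linear span of $(d_n)$ is $z=\theta^{-1}\sum_ng_{n+1}(z)d_n$, and $\|Tz\|\le\theta^{-1}\|z\|\sum_n\|Td_n\|\le\varepsilon\|z\|$. This extends to $H_0$ by continuity.

Suppose that $H_0$ is reflexive. The vectors $u_n-u_1=d_1+\dots+d_{n-1}$ form a bounded sequence in $H_0$, so a subsequence converges weakly to some $w\in H_0$. Since $g_k(u_n-u_1)=\theta$ for $2\le k\le n$, we get $g_k(w)=\theta$ for all $k\ge2$. But $g_k(z)\to0$ for $z$ in the linear span of $(d_n)$, hence for all $z\in H_0$ because $\|g_k\|\le1$. This is a contradiction.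
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:perturb}(1)]
Suppose that $\|(S+T)x\|\ge c\|x\|$ on a non-reflexive $H\subset X$, with $c>0$. Lemma~\ref{lem:small} applied to $T|_H$ gives a non-reflexive $H_0\subset H$ with $\|T|_{H_0}\|\le c/2$. Then $\|Sx\|\ge\frac c2\|x\|$ on $H_0$, so $S\notin\mathbf{R}\mathcal{SS}$.
\end{proof}

\subsection{The cosingular case}
By (F1) and (F2), quotients of a space $V$ onto which an operator maps correspond to annihilators $W^\perp\subset V^*$ on which its adjoint is bounded below. Lemma~\ref{lem:small} applied to an adjoint gives a norm-closed subspace of $V^*$, which need not be an annihilator. We must control the adjoint of $T$ on the larger space of all functionals that vanish where a given sequence $(g_n)$ vanishes, and for this we need such functionals to expand in terms of $(g_n)$. The selection theorem for $w^*$-basic sequences of Johnson and Rosenthal \cite{JR} provides this.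

\begin{theorem}[\cite{JR}]\label{thm:JR}
Let $V$ be separable and let $(g_n)$ be a weak*-null sequence in $V^*$ with $\inf_n\|g_n\|>0$. After passing to a subsequence, the following holds: with $W=\bigcap_n\ker g_n$, the space $V/W$ has a Schauder basis $(Q_Wv_n)$ whose coordinate functionals are the $g_n\in W^\perp=(V/W)^*$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:perturb}(2)]
Suppose that $R=q(S+T)$ maps $X$ onto a non-reflexive quotient $V=Y/Y_0$, where $q=Q_{Y_0}$. We show that $S\notin\mathbf{R}\mathcal{SC}$. The space $V$ is separable, being the image of $X$ under $R$ and of $Y$ under $q$. The operator $T_1=qT\in\mathcal{B}(X,V)$ is weakly compact, and by (F2) there is $r>0$ with $\|R^*h\|\ge r\|h\|$ for $h\in V^*$.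

\emph{Step 1: a sequence on which $T_1^*$ is small.} There is a bounded weak*-null sequence in $V^*$ that is not weakly null. Otherwise, take any sequence in $B_{V^*}$; by (F4) a subsequence converges weak* to some $h$, and then it would converge weakly to $h$, so $V^*$ and $V$ would be reflexive by (F3). Thus there are a bounded weak*-null sequence $(h_n)$ and $\phi\in V^{**}$ with, after passing to a subsequence, $\inf_n|\phi(h_n)|>0$. Replacing $h_n$ by $h_n/\phi(h_n)$ we may assume that $\phi(h_n)=1$. For $x^{**}\in X^{**}$ we have $T_1^{**}x^{**}\in V$ by (F6), so $x^{**}(T_1^*h_n)=h_n(T_1^{**}x^{**})\to0$; that is, $T_1^*h_n\to0$ weakly. By (F5) there is a convex block sequence $(g_n)$ of $(h_n)$ with $\|T_1^*g_n\|\le2^{-n}$. It is bounded and weak*-null, and $\phi(g_n)=1$, so $\|g_n\|\ge1/\|\phi\|$.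

\emph{Step 2: expansions.} Pass to a subsequence as in Theorem~\ref{thm:JR}; all properties of $(g_n)$ listed in Step 1 persist. If $K$ is the basis constant of $(Q_Wv_n)$, then $\|Q_Wv_n\|\,\|g_n\|\le2K$, so $C=\sup_n\|Q_Wv_n\|\le2K\|\phi\|$. For $v\in V$ we have $Q_Wv=\sum_ng_n(v)Q_Wv_n$. Applying $h\in W^\perp=(V/W)^*$ gives
\begin{equation}\label{eq:expansion}
h(v)=\sum_nh(v_n)g_n(v),\qquad|h(v_n)|\le C\|h\| .
\end{equation}

\emph{Step 3: $S$ covers a further quotient.} Choose $N$ with $C2^{-N}\le r/2$, and let $W_N=\bigcap_{n>N}\ker g_n$. Then $W\subset W_N$, so $W_N^\perp\subset W^\perp$. For $n\le N$ we have $g_j(v_n)=0$ for all $j>N$, so $v_n\in W_N$. Hence for $h\in W_N^\perp$ the first $N$ terms of \eqref{eq:expansion} vanish, and for $x\in B_X$,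
\[
|(T_1^*h)(x)|=\Big|\sum_{n>N}h(v_n)\,g_n(T_1x)\Big|\le C\|h\|\sum_{n>N}\|T_1^*g_n\|\le\frac r2\|h\| .
\]
So $(qS)^*=R^*-T_1^*$ satisfies $\|(qS)^*h\|\ge\frac r2\|h\|$ on $W_N^\perp$, and $Q_{W_N}qS$ is onto $V/W_N$ by (F1) and (F2). With $Y_1=q^{-1}(W_N)=\ker Q_{W_N}q$, the space $Y/Y_1$ is isomorphic to $V/W_N$ and $Q_{Y_1}S$ is onto.

\emph{Step 4: the quotient is non-reflexive.} If $V/W_N$ were reflexive, so would be $W_N^\perp=(V/W_N)^*$. The bounded sequence $(g_n)_{n>N}$ in $W_N^\perp$ would then have a subsequence that converges weakly in $V^*$, necessarily to its weak* limit $0$. This contradicts $\phi(g_n)=1$. So $Y/Y_1$ is non-reflexive and $S\notin\mathbf{R}\mathcal{SC}$.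
\end{proof}

Separability was used only through $V$, and twice: to extract weak*-convergent subsequences in Step 1, and as a hypothesis of Theorem~\ref{thm:JR}.

\begin{thebibliography}{9}

\bibitem{GM}
Manuel Gonz\'alez and Antonio Mart\'inez-Abej\'on,
\emph{Tauberian pairs of closed subspaces of a Banach space},
arXiv:2603.27754 (2026).

\bibitem{James}
James,
\emph{Weak compactness and reflexivity},
Israel J. Math. 2 (1964).

\bibitem{JR}
Johnson and Rosenthal,
\emph{On $w^*$-basic sequences and their applications to the study of Banach spaces},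
Studia Math. 43 (1972).

\end{thebibliography}
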